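# Every positive real number is a rank gradient

## 1. Attained infima, free groups and the lamplighter group

For a finitely generated group $G$, let $d(G)$ be the minimum number of generators of $G$. The **absolute rank gradient** is
$$RG(G)=\inf_{[G:H]<\infty}\frac{d(H)-1}{[G:H]},$$
the infimum running over all finite index subgroups $H$ of $G$. We ask which positive real numbers occur as values. Precisely, the conjecture, taken from Nathaniel Pappas, "Arbitrary p-Gradient Values", arXiv:1207.4650 (2012), reads: for every real $\alpha>0$ there is a finitely generated group $\Gamma$ with $RG(\Gamma)=\alpha$.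

A natural first guess is no: only rational numbers should occur. Every quotient $\frac{d(H)-1}{[G:H]}$ is rational, so whenever the infimum is attained, $RG(G)$ is rational. Let us test this on groups we can handle by hand.

*Finite groups.* If $|G|=n$, the trivial subgroup gives $-1/n$, and every nontrivial $H$ gives a value $\ge 0$. So $RG(G)=-1/n$, attained.

*Infinite groups.* If $G$ is infinite, every finite index $H$ is infinite, so $d(H)\ge1$ and $RG(G)\ge0$. For instance $RG(\mathbb Z)=0$, attained by $\mathbb Z$ itself.

*Free groups.* In a free group $F_r$ of rank $r\ge 1$, a subgroup of index $n$ is free of rank $1+n(r-1)$. Every quotient equals $r-1$, so $RG(F_r)=r-1$.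

The last computation gives an inequality for all groups.

**Fact 1 (Schreier).** If $H$ is finitely generated and $K\le H$ has finite index, then $d(K)-1\le [H:K]\,(d(H)-1)$.

Indeed, if $H=1$ this is an equality. Otherwise map a free group of rank $d(H)$ onto $H$. The preimage of $K$ has index $[H:K]$, so it is free of rank $1+[H:K](d(H)-1)$, and it maps onto $K$.

Dividing by $[G:K]$, we see that the quotient $\frac{d(H)-1}{[G:H]}$ can only go down as $H$ shrinks. So $RG$ is really a limit at the bottom of the subgroup lattice, and nothing forces that limit to be reached.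

*The lamplighter group.* Let
$$L=\Big(\bigoplus_{i\in\mathbb Z}\langle a_i\rangle\Big)\rtimes\langle t\rangle,\qquad a_i^2=1,\quad a_ia_j=a_ja_i,\quad ta_it^{-1}=a_{i+1},$$
with $t$ of infinite order. It is generated by $a_0$ and $t$, so $d(L)\le 2$. For $k\ge1$ let $C_2\wr\mathbb Z/k=\big(\bigoplus_{i\in\mathbb Z/k}C_2\big)\rtimes\mathbb Z/k$, and let
$$D(k)=\ker\big(L\to C_2\wr\mathbb Z/k\big),$$
where the map reduces the indices $i$ and the exponent of $t$ modulo $k$. The index of $D(k)$ is $k2^k$. An element $x\,t^e$, with $x$ a product of $a_i$'s, lies in $D(k)$ exactly when $k\mid e$ and $x$ involves an even number of $a_i$'s from each residue class mod $k$. Pairing these up, $x$ is a product of elements $a_ia_j$ with $i\equiv j$ mod $k$, hence a product of elements $a_ia_{i+k}$. These are conjugates by powers of $t^k$ of the ones with $0\le i<k$. So $D(k)$ is generated by $t^k$ and $a_ia_{i+k}$ for $0\le i<k$, and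
$$\frac{d(D(k))-1}{[L:D(k)]}\le\frac{k}{k2^k}=2^{-k}\to0 .$$
Hence $RG(L)=0$. Here the infimum is *not* attained: a finite index subgroup $H$ is infinite and meets $\bigoplus\langle a_i\rangle$ in an infinite torsion group, so it is not cyclic and $d(H)\ge2$.

The values so far are rational, but the argument "attained, hence rational" already fails for $L$. The guess is wrong, and the conjecture is true. To state the result in full, put for a finitely generated group $H$
$$d_2(H)=\dim_{\mathbb F_2}H/H^2[H,H],$$
where $H^2[H,H]$ is the subgroup generated by all squares and commutators. The quotient is a finitely generated vector space over $\mathbb F_2$, so $H^2[H,H]$ has finite index in $H$, and $d_2(H)\le d(H)$. For example $d_2(F_r)=r$, while $d_2(C_3)=0<1=d(C_3)$.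

**Theorem 1.** For every real $\alpha>0$ there is a finitely generated group $\Delta$ such that

* (i) $d_2(H)-1\ge\alpha\,[\Delta:H]$ for every finite index subgroup $H\le\Delta$;
* (ii) there are normal subgroups $H_k\lhd\Delta$ of 2-power index with $\dfrac{d(H_k)-1}{[\Delta:H_k]}\to\alpha$.

Since $d\ge d_2$, these give $RG(\Delta)=\alpha$. The 2-gradient of $G$ is the infimum of $\frac{d_2(H)-1}{[G:H]}$ over normal subgroups $H$ of 2-power index.

**Theorem 2.**

* (a) For every $\alpha>0$ there is a finitely generated residually finite group $\bar\Delta$ satisfying (i) and (ii); in particular $RG(\bar\Delta)=\alpha$.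
* (b) For $G=\Delta$ or $\bar\Delta$,
$$RG(G)=\inf_{[G:H]<\infty}\frac{d_2(H)-1}{[G:H]}=\inf_{H\lhd G,\ [G:H]=2^j}\frac{d_2(H)-1}{[G:H]}=\alpha .$$
* (c) In the groups $\Delta$ and $\bar\Delta$ that we construct, the infimum defining $RG$ is not attained.
* (d) $\{RG(G):G\text{ finitely generated}\}=[0,\infty)\cup\{-1/n:n\ge1\}$, and the same set is obtained using only residually finite groups.

## 2. Finite trees of finite groups: $\sum\frac1{|\text{edge}|}-\sum\frac1{|\text{vertex}|}$

A *tree of groups* is a tree with a group at each vertex and, for each edge, a group embedded in the two groups at its ends. Its *tree product* is the free product of the vertex groups, modulo identifying the two copies of each edge group. So a homomorphism out of the tree product is the same as a family of homomorphisms out of the vertex groups that agree on the edge groups. We use three textbook facts of Bass–Serre theory, for a tree product $G$ over a finite tree.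

* (T1) The vertex groups embed in $G$.
* (T2) $G$ acts without inversions on a tree whose vertices are the cosets $gV$, for $V$ a vertex group, and whose edges are the cosets $gC$, for $C$ an edge group; the edge $gC$ joins $gV$ and $gV'$ if $V,V'$ sit at the ends of $C$. The stabilizers are $gVg^{-1}$ and $gCg^{-1}$.
* (T3) (Serre, *Trees*, I.5.4) If a group $E$ acts without inversions on a tree with trivial edge stabilizers and finite quotient graph $Y$, then $E$ is the free product of the stabilizers of representatives of the vertices of $Y$ and a free group of rank $1-\#\text{vertices}(Y)+\#\text{edges}(Y)$.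

We also need a count. Let $E\le G$ have finite index $m$, and let $C\le G$ be finite with $E\cap gCg^{-1}=1$ for all $g$. If $Egc=Eg$ with $c\in C$, then $gcg^{-1}\in E$, so $c=1$. Thus $C$ acts freely by right multiplication on the $m$-element set $E\backslash G$, and
$$|E\backslash G/C|=\frac m{|C|}. \tag{1}$$

*Test: $G=C_2*C_3$.* Let $E$ be the kernel of $G\to C_2\times C_3$, so $m=6$. The map is injective on both factors, so $E$ meets their conjugates trivially. By (1) the quotient of the tree by $E$ has $3+2$ vertices and $6$ edges. By (T3), $E$ is free of rank $1-5+6=2$. If $H\le G$ has finite index, then $H\cap E$ has finite index in $E$, so it is free of rank $1+[E:H\cap E]=1+\frac16[G:H\cap E]$. Fact 1 for $H\cap E\le H$ gives $d(H)-1\ge\frac16[G:H]$. Hence $RG(G)=\frac16=1-\frac12-\frac13$, attained by $E$.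

The same argument works whenever all vertex groups are finite and some homomorphism from $G$ to a finite group is injective on each of them. The kernel $E$, of index $m$, is free of rank $1+mc$ with
$$c=\sum_{\text{edges}}\frac1{|C|}-\sum_{\text{vertices}}\frac1{|V|},$$
and $RG(G)=c$. For example, amalgamating $C_2^{n+1}$ and $C_2^{n+2}$ along $C_2^n$ gives $2^{-n}(1-\frac12-\frac14)=2^{-n-2}$.

Again the value is rational. But the formula suggests a way out: an infinite tree would give an infinite series, and a series of terms of the form $\frac1{|\text{edge}|}-\frac1{|\text{vertex}|}$ can have any sum we like.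

Here is the first attempt. Take an infinite path of finite groups $X_1,X_2,\dots$ with edge groups $K_n\le X_n\cap X_{n+1}$. Its tree product is the increasing union of the groups $T_N=X_N*_{K_{N-1}}\cdots*_{K_1}X_1$. A finitely generated subgroup of the union lies in some $T_N$. If the union is finitely generated, it therefore equals some $T_N$, and we are back to a finite tree with a rational value. The attempt stops at finite generation.

## 3. A reservoir group and a limit of surjections

To keep finite generation we let the path grow by *quotient maps*, not by inclusions. Suppose a fixed finitely generated group $Q$ contains an increasing sequence of finite subgroups $P_1\le P_2\le\cdots$, and suppose $Q$ and finite groups $X_n,K_n$ all lie in one group $M$ with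
$$P_n\le P_{n+1},\qquad P_n\le K_n\le X_n\cap X_{n+1},\qquad X_{n+1}=\langle K_n,P_{n+1}\rangle . \tag{2}$$
(We also require $P_n \le X_n$, which follows.) Let $\Gamma_N$ be the tree product over a path with $N+1$ vertices,
$$\Gamma_N=Q*_{P_N}X_N*_{K_{N-1}}X_{N-1}*_{K_{N-2}}\cdots*_{K_1}X_1, \tag{3}$$
all edge inclusions being inclusions of subgroups of $M$.

**The surjections $\Gamma_N\to\Gamma_{N+1}$.** We claim that the identity maps of $Q,X_1,\dots,X_N$ induce a surjective homomorphism $\Gamma_N\to\Gamma_{N+1}$. The edges $K_1,\dots,K_{N-1}$ are present in both groups. So it remains to check that the copies of $P_N$ in $Q$ and in $X_N$ become equal in $\Gamma_{N+1}$. The copy in $X_N$ lies in $K_N$, so it is identified with the copy in $X_{N+1}$ across the edge $K_N$. The copy in $X_{N+1}$ lies in $P_{N+1}$, so it is identified with the copy in $Q$ across the edge $P_{N+1}$. Hence the map exists. Its image contains $Q$ and $X_1,\dots,X_N$, so it contains $P_{N+1}\le Q$ and $K_N\le X_N$. By the last part of (2) it contains $X_{N+1}$, so it is everything.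

Therefore the direct limit $\Gamma=\varinjlim\Gamma_N$ is a quotient of $\Gamma_1$, and it is finitely generated. Each $\Gamma_N$ is finitely generated too. In $\Gamma_N$ the finite groups contribute
$$c_N=\frac1{|P_N|}+\sum_{i=1}^{N-1}\frac1{|K_i|}-\sum_{i=1}^N\frac1{|X_i|}. \tag{4}$$
If $Q$ contributes nothing in the limit, we may hope that $RG(\Gamma)=\lim c_N$.

**Abelian groups $X_n$ do not suffice.** The simplest way to satisfy (2) would be with abelian $X_n$. Then $X_{n+1}=K_nP_{n+1}$, and since $K_n\cap P_{n+1}\ge P_n$,
$$|X_{n+1}:P_{n+1}|=|K_n:K_n\cap P_{n+1}|\le|K_n:P_n|\le|X_n:P_n| .$$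
So the positive integers $|X_n:P_n|$ do not increase. They are eventually constant, and then $K_n=X_n$ from some $n$ on. All but finitely many of the terms $\frac1{|K_i|}-\frac1{|X_i|}$ vanish. Now
$$c_N=\frac1{|P_N|}-\frac1{|X_N|}+\sum_{i<N}\Big(\frac1{|K_i|}-\frac1{|X_i|}\Big),$$
and the first two terms tend to $0$ if $|P_N|\to\infty$, and are eventually constant otherwise. So $\lim c_N$ is rational.

Hence conjugation in $X_{n+1}$ must do real work: the new elements of $P_{n+1}$, acting on $K_n$, must produce an element outside the set $K_nP_{n+1}$. The next section arranges this with one new element at each step.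

## 4. Products $(1+a_1)\cdots(1+a_n)$ in $\mathbb F_2[L]$

**The groups $Q$ and $M$.** Let $L$ be the lamplighter group of Section 1, and let $L'$ be a copy of it with generators $b_i,t'$. Put
$$Q=L\times L',\qquad M=(\mathbb F_2[L]\rtimes L)\times L',$$
where $L$ acts on the additive group of $\mathbb F_2[L]$ by left multiplication. We write elements of $M$ as triples $(v,x,y)$, with product $(v,x,y)(v',x',y')=(v+xv',xx',yy')$. The group $Q$ is the set of triples with $v=0$, and conjugating $v\in\mathbb F_2[L]$ by $x\in L$ gives $xv$. The element $a_i\in L\le M$ and the vector $a_i\in\mathbb F_2[L]$ are different elements of $M$. In the same way the vector $1\in\mathbb F_2[L]$ is an element of order $2$ in $M$, not the identity.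

**The elements $z_n$.** In $\mathbb F_2[L]$ put
$$z_0=1,\qquad z_n=\prod_{i=1}^n(1+a_i).$$
The $a_i$ commute and $a_i(1+a_i)=a_i+1$. Also $(1+a_{n+1})z_n=z_{n+1}$. So
$$a_iz_n=z_n\quad(1\le i\le n),\qquad a_{n+1}z_n=z_n+z_{n+1}. \tag{5}$$
Expanding the product, $z_n$ is the sum of the $2^n$ distinct elements of $\langle a_1,\dots,a_n\rangle$. Hence $z_{n-1}$ and $z_n$ are nonzero and distinct, so they are linearly independent over $\mathbb F_2$.

Formula (5) is what we wanted: $z_n$ commutes with the old elements $a_1,\dots,a_n$, and conjugating it by the new element $a_{n+1}$ produces $z_{n+1}$, which commutes with all of $a_1,\dots,a_{n+1}$. Then the process repeats.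

**The finite groups.** Fix integers $1\le p_1<p_2<\cdots$; they will be the free parameters. Then $p_n\ge n$, and $q_n:=p_n-n\ge0$ is nondecreasing. For $n\ge1$ put
$$P_n=\langle a_1,\dots,a_n\rangle\times\langle b_1,\dots,b_{q_n}\rangle\le Q,\qquad K_n=\langle z_n\rangle\times P_n,\qquad X_n=\langle z_{n-1},z_n\rangle\rtimes P_n .$$
The $b_j$ only pad $P_n$ to the desired size; they commute with $\mathbb F_2[L]$. By (5), $P_n$ fixes $z_n$ and preserves the span of $z_{n-1},z_n$, so $K_n$ and $X_n$ are subgroups of $M$. Their orders are
$$|P_n|=2^{p_n},\qquad|K_n|=2^{p_n+1},\qquad|X_n|=2^{p_n+2}. \tag{6}$$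

*Example.* If $p_1=1$, then $P_1=\langle a_1\rangle$, and $a_1$ swaps the two vectors $z_0=1$ and $z_0+z_1=a_1$. So $X_1$ is dihedral of order $8$, and $K_1=\langle z_1\rangle\times\langle a_1\rangle$ is a Klein four-group containing the center $\langle z_1\rangle$ of $X_1$. In general $a_1,\dots,a_{n-1}$ and the $b_j$ fix both $z_{n-1}$ and $z_n$, while $a_n$ sends $z_{n-1}$ to $z_{n-1}+z_n$. So $X_n$ is the direct product of a dihedral group of order $8$ and $C_2^{p_n-1}$.

**Conditions (2) hold.** We have $P_n\le P_{n+1}$ because $q_n\le q_{n+1}$. Clearly $P_n\le K_n\le X_n$. Also $K_n\le X_{n+1}$, since $z_n\in X_{n+1}$ and $P_n\le P_{n+1}$. Finally $X_{n+1}$ is generated by $z_n$, $z_{n+1}$ and $P_{n+1}$. Here $z_n\in K_n$, and the conjugate of $z_n$ by $a_{n+1}\in P_{n+1}$ is $z_n+z_{n+1}$, so $z_{n+1}\in\langle K_n,P_{n+1}\rangle$. Hence $X_{n+1}=\langle K_n,P_{n+1}\rangle$.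

So Section 3 gives the groups $\Gamma_N$ and the finitely generated group $\Gamma=\varinjlim\Gamma_N$. Substituting (6) into (4),
$$c_N=\tfrac34\,2^{-p_N}+\tfrac14\sum_{i=1}^{N-1}2^{-p_i},\qquad c:=\lim_{N\to\infty}c_N=\tfrac14\sum_{i\ge1}2^{-p_i}. \tag{7}$$
With $p_n=n$ we get $c=\frac14$. With $p_n=n(n+1)/2$ the binary digits of $4c$ are not eventually periodic, since the gaps between the digits $1$ grow, so $c$ is irrational.

**Proposition 3.** For every finite index $H\le\Gamma$ we have $d_2(H)-1\ge c_N[\Gamma:H]$ for all large $N$, hence $d_2(H)-1\ge c\,[\Gamma:H]$. Moreover there are normal subgroups $H_k\lhd\Gamma$ of 2-power index, $k$ running over the powers of $2$, with $\frac{d(H_k)-1}{[\Gamma:H_k]}\to c$. In particular $RG(\Gamma)=c$.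

The next four sections prove this.

## 5. Finite 2-quotients of $M$ that separate the groups $X_i$

The purpose of this section is to find finite index subgroups of $\Gamma_N$ that meet the conjugates of the $X_i$ trivially. We pull them back from $M$.

**The map to $M$.** The inclusions of $Q,X_1,\dots,X_N$ into $M$ agree on the edge groups. So they induce $\pi_N:\Gamma_N\to M$, which is injective on each vertex group and the identity on $Q$. These maps are compatible with $\Gamma_N\to\Gamma_{N+1}$, so they induce $\pi:\Gamma\to M$, and $\pi_N$ is the composite $\Gamma_N\to\Gamma\to M$.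

**The subgroups $M_k$.** For $k$ a power of $2$, the subgroup $D(k)\lhd L$ has index $\iota_k=k2^k$, a power of $2$. Define $D'(k)\lhd L'$ likewise. Let $M_k$ be the kernel of the reduction map
$$M\to\big(\mathbb F_2[L/D(k)]\rtimes L/D(k)\big)\times L'/D'(k).$$
The target is a finite 2-group, so $M/M_k$ is a finite 2-group. On triples with $v=0$ the map is the projection of $L\times L'$ to $L/D(k)\times L'/D'(k)$, hence
$$M_k\cap Q=D(k)\times D'(k). \tag{8}$$

**Nontrivial elements of $Q$ survive in finite 2-quotients of $Q$.** Let $xt^e\in L$ be nontrivial. If $e\ne0$ and $k>|e|$, its image has nonzero exponent of $t$ mod $k$. If $e=0$, then $x$ is a product of $a_i$ over a nonempty finite set of distinct indices, and these stay distinct mod $k$ for large $k$. So every nontrivial element of $L$ lies outside $D(k)$ for large $k$, and the same holds in $L'$. Hence every nontrivial element of $Q$ has nontrivial image in the finite 2-group $Q/(D(k)\times D'(k))$ for large $k$.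

**The groups $X_i$ survive.** If $k$ is a power of $2$ and $k>\max(N,q_N)$, then
$$X_i\cap M_k=1\qquad(1\le i\le N). \tag{9}$$
Indeed, an element of $X_i$ is a triple $(v,x,y)$ with $v\in\mathbb F_2[\langle a_1,\dots,a_N\rangle]$, $x\in\langle a_1,\dots,a_N\rangle$ and $y\in\langle b_1,\dots,b_{q_N}\rangle$. The indices $1,\dots,N$ are distinct mod $k$, and so are $1,\dots,q_N$. So $\langle a_1,\dots,a_N\rangle\to L/D(k)$ and $\langle b_1,\dots,b_{q_N}\rangle\to L'/D'(k)$ are injective. Hence $\mathbb F_2[\langle a_1,\dots,a_N\rangle]\to\mathbb F_2[L/D(k)]$ is injective as well. A triple in the kernel therefore has $x=1$, $y=1$, $v=0$.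

**Consequence.** For such $k$, *every subgroup $E\le\pi_N^{-1}(M_k)$ meets all conjugates of $X_1,\dots,X_N$ in $\Gamma_N$ trivially.* If $e\in E\cap gX_ig^{-1}$, then
$$\pi_N(e)\in M_k\cap\pi_N(g)X_i\pi_N(g)^{-1}=\pi_N(g)(M_k\cap X_i)\pi_N(g)^{-1}=1,$$
since $M_k$ is normal. As $\pi_N$ is injective on $gX_ig^{-1}$, we get $e=1$.

## 6. Free product decomposition of subgroups of $\Gamma_N$

Here we read off the structure of the subgroups just found, including the exact place where $c_N$ enters.

**Lemma 4.** Let $E\le\Gamma_N$ have finite index $m$ and meet all conjugates of $X_1,\dots,X_N$ trivially. Let $v=|E\backslash\Gamma_N/Q|$. Then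
$$E\cong E_1*\cdots*E_v*F,$$
where the $E_j$ are the groups $E\cap gQg^{-1}$, with $g$ running over representatives of $E\backslash\Gamma_N/Q$, and $F$ is free of rank $1-v+mc_N$.

**Proof.** Let $E$ act on the tree of (T2) for $\Gamma_N$. Edge stabilizers in $\Gamma_N$ are conjugates of $P_N\le X_N$ and of $K_i\le X_i$. So $E$ has trivial edge stabilizers, and also trivial stabilizers at the vertices $gX_i$. The stabilizer in $E$ of the vertex $gQ$ is $E\cap gQg^{-1}$. The vertices of the quotient graph are the double cosets in $E\backslash\Gamma_N/Q$ and $E\backslash\Gamma_N/X_i$, and its edges are those in $E\backslash\Gamma_N/P_N$ and $E\backslash\Gamma_N/K_i$. So the graph is finite. By (1) it has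
$$v+\sum_{i=1}^N\frac m{|X_i|}\ \text{ vertices},\qquad \frac m{|P_N|}+\sum_{i=1}^{N-1}\frac m{|K_i|}\ \text{ edges}.$$
By (T3), $E$ is the free product of the $E_j$ and a free group of rank $1-\#\text{vertices}+\#\text{edges}$. By (4) this rank is $1-v+mc_N$. $\square$

If each $E_j$ needed exactly one generator, the $v$ factors would cancel the $-v$, and the total would be $1+mc_N$. For the lower bound we show that each $E_j$ contributes at least $1$. For the upper bound we show that the excess over $1$ is negligible compared with $m$.

## 7. Counting generators modulo 2 and the lower bound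

**Step 1: a Schreier inequality for $d_2$.** We must come back from $E$ to a given subgroup $H_N\ge E$ without losing control of $d_2$. Fact 1 is about $d$, and here is its analogue.

**Fact 2.** If $H$ is finitely generated and $K\lhd H$ has 2-power index, then $d_2(K)-1\le[H:K](d_2(H)-1)$.

**Proof.** The subgroup $K^2[K,K]$ is characteristic in $K$, hence normal in $H$. The group $G=H/K^2[K,K]$ has order $[H:K]\cdot2^{d_2(K)}$, so it is a finite 2-group. Since $K^2[K,K]\le H^2[H,H]$, we have $d_2(G)=d_2(H)$. By Burnside's basis theorem $d(G)=d_2(G)=d_2(H)$. The image of $K$ in $G$ is $K/K^2[K,K]$. It has index $[H:K]$ and, being elementary abelian, needs exactly $d_2(K)$ generators. Apply Fact 1 inside $G$. $\square$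

**Step 2: passing from $\Gamma$ to $\Gamma_N$.** A finite index subgroup of $\Gamma$ has to be studied at a finite stage.

**Fact 3.** Let $\Gamma_1\to\Gamma_2\to\cdots$ be surjections of finitely generated groups with direct limit $\Gamma$, let $H\le\Gamma$ have finite index, and let $H_N\le\Gamma_N$ be its preimage. Then $[\Gamma_N:H_N]=[\Gamma:H]$, $d(H)\le d(H_N)$, and $d_2(H_N)=d_2(H)$ for all large $N$.

**Proof.** The maps $\Gamma_N\to\Gamma$ are onto, which gives the first two claims. For the third, let $W_N$ be the kernel of $H_1\to H_N/H_N^2[H_N,H_N]$. Then $W_N=H_1^2[H_1,H_1]\cdot\ker(H_1\to H_N)$. These subgroups increase with $N$. Their union is $H_1^2[H_1,H_1]\cdot\ker(H_1\to H)$, because an element of $\Gamma_1$ that dies in the direct limit dies at some stage. This union is the kernel of $H_1\to H/H^2[H,H]$. All $W_N$ contain $H_1^2[H_1,H_1]$, which has finite index in $H_1$, so the chain becomes constant and equals its union for large $N$. Then $H_N/H_N^2[H_N,H_N]\cong H_1/W_N\cong H/H^2[H,H]$. $\square$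

**Step 3: the lower bound of Proposition 3.** Let $H\le\Gamma$ have finite index. By Fact 3, $d_2(H)=d_2(H_N)$ for all large $N$; fix such an $N$. Choose a power of two $k>\max(N,q_N)$ and put
$$E=H_N\cap\pi_N^{-1}(M_k).$$
Then $E\lhd H_N$, and $H_N/E$ embeds in the finite 2-group $M/M_k$, so $[H_N:E]$ is a power of $2$. By the consequence in Section 5, $E$ meets all conjugates of the $X_i$ trivially. So Lemma 4 applies with $m=[\Gamma_N:E]$.

Each $E_j=E\cap gQg^{-1}$ is isomorphic to $g^{-1}Eg\cap Q$, a finite index subgroup of the infinite, finitely generated group $Q$. So $E_j$ is finitely generated and nontrivial. By Section 5 a nontrivial element of $g^{-1}Eg\cap Q$ survives in some finite 2-quotient of $Q$. The image of $g^{-1}Eg\cap Q$ there is a nontrivial finite 2-group, which has a quotient $C_2$. So $d_2(E_j)\ge1$.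

Finally, $d_2(A)=\dim\operatorname{Hom}(A,\mathbb F_2)$, and a homomorphism from a free product is a family of homomorphisms from its factors, so $d_2$ is additive under free products. Thus
$$d_2(E)=\sum_{j=1}^vd_2(E_j)+1-v+mc_N\ge1+mc_N .$$
By Fact 2,
$$d_2(H)-1=d_2(H_N)-1\ge\frac{d_2(E)-1}{[H_N:E]}\ge\frac{m\,c_N}{[H_N:E]}=c_N[\Gamma_N:H_N]=c_N[\Gamma:H]. \tag{10}$$
This holds for all large $N$. Letting $N\to\infty$ gives $d_2(H)-1\ge c\,[\Gamma:H]$. $\square$

*Remark.* For the weaker bound $d(H)-1\ge c[\Gamma:H]$, Fact 2 can be replaced by Fact 1, because $d(H_N)=d(H)$ for large $N$ as well. To see this, lift a generating set of $H$ with $d(H)$ elements to $H_1$. Each of finitely many generators of $H_1$ equals, in $H$, a word in these elements, and the finitely many equalities already hold in $H_N$ for large $N$. The bound on $d_2$ is what Theorem 1(i) asserts, and Section 10 uses it when we pass to a quotient.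

## 8. The upper bound along $\pi^{-1}(M_k)$

Now we exhibit subgroups that need few generators. For $k$ a power of $2$ let $H_k=\pi^{-1}(M_k)\lhd\Gamma$. Since $\Gamma/H_k$ embeds in $M/M_k$, the index is a power of $2$.

Fix $N$ and let $k>\max(N,q_N)$. The preimage of $H_k$ in $\Gamma_N$ is $E=\pi_N^{-1}(M_k)\lhd\Gamma_N$, of index $m=[\Gamma:H_k]$. By Section 5 it meets all conjugates of the $X_i$ trivially, so Lemma 4 applies.

*The factors $E_j$.* As $E$ is normal, $E\cap gQg^{-1}=g(E\cap Q)g^{-1}$. As $\pi_N$ is the identity on $Q$, (8) gives $E\cap Q=D(k)\times D'(k)$. So each $E_j\cong D(k)\times D'(k)$.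

*Their number.* Since $E$ is normal, $v=|E\backslash\Gamma_N/Q|=[\Gamma_N:EQ]$. Since $[EQ:E]=[Q:E\cap Q]=\iota_k^2$, we get $v=m/\iota_k^2$.

*Their generators.* By Fact 1 and $d(L)\le2$, we have $d(D(k))\le1+\iota_k$, and the same for $D'(k)$. So $d(D(k)\times D'(k))\le2+2\iota_k$. This crude bound is enough because the index of $D(k)\times D'(k)$ in $Q$ is $\iota_k^2$.

Putting these together, with $d(H_k)\le d(E)$ from Fact 3,
$$\frac{d(H_k)-1}{m}\le\frac{d(E)-1}{m}\le\frac{v\big(d(D(k)\times D'(k))-1\big)+mc_N}{m}\le\frac{1+2\iota_k}{\iota_k^2}+c_N .$$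
Let $k\to\infty$ with $N$ fixed, and then $N\to\infty$:
$$\limsup_k\frac{d(H_k)-1}{[\Gamma:H_k]}\le c .$$
By Section 7, $d(H_k)-1\ge d_2(H_k)-1\ge c\,[\Gamma:H_k]$. So the quotients converge to $c$, and $RG(\Gamma)=c$. This proves Proposition 3. $\square$

Every real number in $(0,1]$ has a nonterminating binary expansion $\sum_{i\ge1}2^{-p_i}$ with $1\le p_1<p_2<\cdots$. So by (7) **every $c\in(0,\frac14]$ occurs** as $RG(\Gamma)$.

## 9. Finite index subgroups: from $(0,\frac14]$ to all $\alpha>0$

Passing to a subgroup of index $2^s$ multiplies the quotients by $2^s$. We need such a subgroup that still contains the $H_k$ for large $k$.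

Given $\alpha>0$, choose an integer $s\ge0$ with $c:=\alpha/2^s\le\frac14$, and take $\Gamma$ as above for this $c$. Let
$$\tau:\Gamma\xrightarrow{\ \pi\ }M\to L\to\mathbb Z,$$
where $M\to L$ is $(v,x,y)\mapsto x$ and the last map is the exponent of $t$. It is onto, since $\pi(\Gamma)\supseteq Q\ni t$. Put $\Delta=\tau^{-1}(2^s\mathbb Z)$, a normal subgroup of $\Gamma$ of index $2^s$. It is finitely generated.

(i) A finite index subgroup $H\le\Delta$ has finite index in $\Gamma$, so
$$d_2(H)-1\ge c\,[\Gamma:H]=2^sc\,[\Delta:H]=\alpha\,[\Delta:H].$$

(ii) Let $k\ge2^s$ be a power of $2$. Since $\pi(H_k)\le M_k$, and $M_k$ projects into $D(k)$, whose elements have exponent of $t$ divisible by $k$, we have $\tau(H_k)\subseteq k\mathbb Z\subseteq2^s\mathbb Z$. So $H_k\le\Delta$. It is normal in $\Delta$, its index $[\Gamma:H_k]/2^s$ is a power of $2$, and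
$$\frac{d(H_k)-1}{[\Delta:H_k]}=2^s\,\frac{d(H_k)-1}{[\Gamma:H_k]}\to2^sc=\alpha .$$

This proves Theorem 1. Hence $RG(\Delta)=\alpha$, and the conjecture is true. $\blacksquare$

## 10. Residually finite quotients, the 2-gradient, and the set of all values

We prove Theorem 2, with $\Delta$ and $H_k$ as in Section 9.

**(a) A residually finite group with the same value.** Let $R$ be the intersection of all finite index subgroups of $\Delta$, and let $\bar\Delta=\Delta/R$. It is finitely generated and residually finite. Its finite index subgroups are exactly the $H/R$ with $H\le\Delta$ of finite index, and $[\bar\Delta:H/R]=[\Delta:H]$. Dividing by $R$ might lower $d$, but it does not change $d_2$: the subgroup $H^2[H,H]$ has finite index in $H$, hence in $\Delta$, so it contains $R$, and therefore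
$$d_2(H/R)=d_2(H). \tag{11}$$
So (i) holds for $\bar\Delta$. Moreover $H_k/R$ is normal of 2-power index in $\bar\Delta$, and from (i) together with $d(H_k/R)\le d(H_k)$,
$$\alpha\le\frac{d(H_k/R)-1}{[\bar\Delta:H_k/R]}\le\frac{d(H_k)-1}{[\Delta:H_k]}\to\alpha,$$
which is (ii).

**(b) Rank gradient and 2-gradient together.** Let $G=\Delta$ or $\bar\Delta$. All three infima in (b) are $\ge\alpha$ by (i) and $d\ge d_2$. All three are $\le\alpha$ by (ii) and $d_2\le d$, since the subgroups in (ii) are normal of 2-power index. So all three equal $\alpha$, and one sequence of normal subgroups of 2-power index realizes all of them as limits.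

**(c) The infimum is not attained.** By (7), and since the $p_i$ are strictly increasing integers, so that $\sum_{i\ge N}2^{-p_i}\le2\cdot2^{-p_N}$,
$$c_N-c=\tfrac34\,2^{-p_N}-\tfrac14\sum_{i\ge N}2^{-p_i}\ge\tfrac34\,2^{-p_N}-\tfrac12\,2^{-p_N}>0 .$$
So (10), used for one large $N$ without passing to the limit, gives $d_2(H)-1\ge c_N[\Gamma:H]>c\,[\Gamma:H]$ for every finite index $H\le\Gamma$. For $H\le\Delta$ of finite index this reads
$$d(H)-1\ge d_2(H)-1>\alpha\,[\Delta:H].$$
By (11), $d(H/R)\ge d_2(H/R)=d_2(H)$, so the same strict inequality holds in $\bar\Delta$.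

**(d) The set of values.** By Section 1, a finite group of order $n$ has $RG=-1/n$, and an infinite finitely generated group has $RG\ge0$. So all values lie in $[0,\infty)\cup\{-1/n:n\ge1\}$. Conversely, $-1/n$ is the value of the cyclic group of order $n$, $RG(\mathbb Z)=0$, and every $\alpha>0$ is a value by (a). Finite groups, $\mathbb Z$ and the groups $\bar\Delta$ are all residually finite, so residually finite groups give the whole set. $\blacksquare$
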